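# Barycentric straightening under negative Ricci curvature: what holds and when the Jacobian bound fails

## 1. The theorem on the four straightening conditions

Throughout, $M$ is a closed, connected, orientable, smooth Riemannian $n$-manifold of nonpositive sectional curvature and strictly negative Ricci curvature (so $n\ge2$). Its universal cover is $\tilde M$, and $\Gamma=\pi_1(M)$ acts on $\tilde M$ by deck transformations. We fix a family $\{\mu_x\}_{x\in\tilde M}$ of Patterson–Sullivan measures on the visual boundary $\partial\tilde M$, put $\nu_x=\mu_x/\|\mu_x\|$, and assume that each $\nu_x$ has full support. Barycentric straightening $st_*$ and the conditions (1)–(4) are defined in Section 2. In brief: (1) $st_*$ is a $\Gamma$-equivariant chain map, (2) it is equivariantly chain homotopic to the identity, (3) straightened $n$-simplices are $C^1$, (4) their Jacobians are bounded by one constant $L$.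

A geodesic *carries a perpendicular parallel Jacobi field* if there is a Jacobi field along it, defined on all of $\mathbb R$, that is parallel and perpendicular to it. The manifold $\tilde M$ has *rank one* if some geodesic of $\tilde M$ carries no nonzero perpendicular parallel Jacobi field.

**Main Theorem.** Conditions (1), (2), (3) always hold. Condition (4) fails for every $M$ with $n=2$, and for every $n\ge3$ it fails for some $M$ in the setting. So barycentric straightening is in general not a straightening. In detail:

**Theorem A.** In the setting, (1), (2), (3) hold. Moreover, the assumption that $\mathcal B_\nu$ attains its minimum is automatic for the measures $\nu=\sum_i a_i^2\nu_{x_i}$.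

**Theorem B.** If $n=2$, (4) always fails (for instance, for closed hyperbolic surfaces).

**Theorem C.** If $\tilde M$ has rank one and contains a totally geodesic, isometrically embedded flat $\mathbb R^m$ with $3m\ge n+2$, then (4) fails. For every $n\ge3$ there is an $M$ in the setting with such a flat, with $m=n-1$.

**Theorem D.** If $n\ge3$ and no geodesic of $\tilde M$ carries a nonzero perpendicular parallel Jacobi field, then (4) holds. If the sectional curvature is $\le-1$, one may take $L=\big(\frac{2\sqrt n}{n-1}\big)^n$, and for constant curvature $-1$ this equals $\sup|\mathrm{Jac}|$.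

**Theorem E.** If $n=3$: (4) holds if and only if no geodesic carries a nonzero perpendicular parallel Jacobi field.

**Theorem F.** Let $k=\max_{v\in SM}\dim\{w:R(w,v)v=0\}$ (so $v$ itself is counted; $\mathrm{Ric}<0$ means $k\le n-1$). If $n\ge3k+1$, then (4) holds.

The question comes from Connell and Wang, "Positivity of Simplicial Volume for Nonpositively Curved Manifolds with a Ricci-type curvature condition", arXiv:1704.00099 (2017), which records it as open in general: is barycentric straightening a straightening?

The soft conditions never cause trouble; everything depends on the Jacobian. By Eberlein (J. Differential Geom. 8 (1973)), the hypothesis of Theorem D says that the geodesic flow is Anosov; it holds, for example, when the sectional curvature is negative. So for $n=2$ condition (4) never holds, and for $n=3$ it holds exactly when the geodesic flow is Anosov. For $n\ge4$ and non-Anosov flow there are two partial answers, and they nearly meet: a flat $\mathbb R^m$ forces $k\ge m$ (checked in Section 14), Theorem F wants $n\ge3k+1$, and Theorem C produces failure when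 $n\le 3m-2$. No full classification for $n\ge4$ is claimed. Failure of (4) concerns the pointwise bound; nothing is claimed about integrated volumes.

## 2. Busemann functions, Patterson–Sullivan measures, barycenters

**Busemann functions.** Fix $p\in\tilde M$. For $\theta\in\partial\tilde M$ let $c_\theta$ be the ray from $p$ to $\theta$, and put
$$B(x,\theta)=\lim_{t\to\infty}\big(d(x,c_\theta(t))-t\big).$$
Then $B(p,\theta)=0$. Changing $p$ changes $B(\cdot,\theta)$ by a constant, so $B(x,\theta)-B(y,\theta)$ does not depend on $p$. In Euclidean space $B(x,\theta)=-\langle x-p,v\rangle$ with $v$ the unit vector towards $\theta$, an affine function. In the unit disc model of the hyperbolic plane with $p=0$, $B(x,\theta)=\log\frac{|\theta-x|^2}{1-|x|^2}$, so $e^{-B}$ is the Poisson kernel; for $x=r\theta$ this is $\log\frac{1-r}{1+r}=-d(0,x)$, as it should be.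

**Patterson–Sullivan measures.** Let $h=\lim_{R\to\infty}\frac1R\log\mathrm{Vol}\,B(p,R)$ be the volume growth entropy. The $\mu_x$ are nonzero finite Borel measures on $\partial\tilde M$ with
$$\gamma_*\mu_x=\mu_{\gamma x}\ (\gamma\in\Gamma),\qquad \frac{d\mu_x}{d\mu_y}(\theta)=e^{-h(B(x,\theta)-B(y,\theta))}.$$
On the hyperbolic plane $h=1$, and $d\mu_x=(\text{Poisson kernel at }x)\,d\theta$, the visual measure seen from $x$, is such a family.

**Barycenters.** For a finite Borel measure $\nu$ of full support put $\mathcal B_\nu(x)=\int B(x,\theta)\,d\nu(\theta)$. Under our curvature hypotheses it is strictly convex (Section 3 shows that its Hessian is positive). When it attains its minimum, the minimum point is unique; it is called $\operatorname{bar}(\nu)$.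

**Spherical simplices and straightening.** Let $\Delta^k_s=\{a\in\mathbb R^{k+1}: a_i\ge0,\ \sum a_i^2=1\}$ with the metric induced from $\mathbb R^{k+1}$ and ordered vertices $e_1,\dots,e_{k+1}$; thus $\Delta_s^1$ is a quarter circle and $\Delta_s^2$ is an octant of the unit sphere. The space $C_k(\tilde M)$ is the real vector space on continuous maps $f:\Delta^k_s\to\tilde M$, with the usual boundary map from the faces $\{a_i=0\}$. For $f$ with vertices $x_i=f(e_i)$,
$$st_k(f)(a)=\operatorname{bar}\Big(\sum_{i=1}^{k+1}a_i^2\nu_{x_i}\Big),$$
extended linearly. Only the vertices of $f$ matter.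

As an example, take $\tilde M=\mathbb H^n$ with visual measures. There $\varphi_*\nu_x=\nu_{\varphi x}$ for every isometry $\varphi$, so $\operatorname{bar}(\nu_x)$ is fixed by all isometries fixing $x$; hence $\operatorname{bar}(\nu_x)=x$. Similarly $\operatorname{bar}(a_1^2\nu_x+a_2^2\nu_y)$ with $x\ne y$ is fixed by all isometries fixing $x$ and $y$, so it lies on the line through $x$ and $y$.

**Definition (straightening).** The family $st_k:C_k(\tilde M)\to C_k(\tilde M)$ is a straightening if

1. the $st_k$ are $\Gamma$-equivariant and form a chain map;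
2. $st_*$ is $\Gamma$-equivariantly chain homotopic to the identity;
3. $st_n(f)$ is $C^1$ for every singular $n$-simplex $f$;
4. there is $L>0$, depending only on $\tilde M$ and its metric, with $|\mathrm{Jac}(st_n(f))(\delta)|\le L$ for all singular $n$-simplices $f$ and all $\delta\in\Delta^n_s$. Here $\mathrm{Jac}$ is the Jacobian determinant with respect to the metrics on $\Delta^n_s$ and $\tilde M$.

**Curvature notation.** For $X,w\in T_x\tilde M$ put $\kappa(X,w)=-\langle R(X,w)w,X\rangle\ge0$. It is symmetric in $X$ and $w$. For fixed $X$ it is a positive semidefinite quadratic form in $w$ with trace $-\mathrm{Ric}(X,X)$ and null space $\{w:R(w,X)X=0\}$. In curvature $-1$, $\kappa(X,w)=|X|^2|w|^2-\langle X,w\rangle^2$. A parallel field $E$ along a geodesic $c$ is Jacobi exactly when $R(E,\dot c)\dot c\equiv0$, and then $\kappa(E,\dot c)\equiv0$. In hyperbolic space no geodesic carries a nonzero perpendicular parallel Jacobi field. In $\mathbb H^2\times\mathbb R$ (not in our setting, since the $\mathbb R$ direction has zero Ricci curvature) every geodesic carries one: it lies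 in a flat plane (line)$\,\times\mathbb R$, and the parallel normal field in that plane is Jacobi.

## 3. Hessians of Busemann functions and the curvature they see

For $w\in S_x\tilde M$ let $c_w$ be the geodesic with $\dot c_w(0)=w$, and let $v(x,\theta)\in S_x\tilde M$ be the unit vector at $x$ pointing to $\theta$. We recall standard facts (Eberlein–O'Neill 1973; Heintze–Im Hof, *Geometry of horospheres*, 1977). The map $(x,\theta)\mapsto v(x,\theta)$ is a homeomorphism $\tilde M\times\partial\tilde M\to S\tilde M$. $B$ is jointly continuous. $B(\cdot,\theta)$ is convex, 1-Lipschitz and $C^2$, with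
$$\nabla B(x,\theta)=-v(x,\theta),\qquad \mathrm{Hess}\,B(x,\theta)=U_{v(x,\theta)}.$$
Here $U_wX=-J_X'(0)$, where $J_X$ is the unique Jacobi field along $c_w$ with $J_X(0)=X$ that is bounded on $[0,\infty)$. The operator $U_w$ is symmetric, $U_w\ge0$, $U_ww=0$; if $\sec\ge-b^2$ with $b>0$, then $\|U_w\|\le b$; if $\sec\le-1$, then $U_w\ge I-ww^T$. We fix such a $b$. In Euclidean space $U_w=0$; in curvature $-1$ the bounded fields are $e^{-t}$ times parallel ones on $w^\perp$, so $U_w=I-ww^T$.

**$U$ is continuous on $S\tilde M$.** Let $w_i\to w$, $X_i\to X$. As $|J_{X_i}'(0)|\le b|X_i|$, a subsequence of the $J_{X_i}$ converges to a Jacobi field $J$ along $c_w$ with $J(0)=X$. Each $|J_{X_i}|^2$ is convex and bounded on $[0,\infty)$, hence nonincreasing. So $|J|$ is nonincreasing there, hence bounded, and $J=J_X$ by uniqueness. Thus $U_{w_i}X_i\to U_wX$ along the subsequence; since every subsequence has such a further subsequence, the whole sequence converges. Consequently $\nabla B$ and $\mathrm{Hess}\,B$ are jointly continuous in $(x,\theta)$, and integrals of $B$ against measures on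 the compact space $\partial\tilde M$ may be differentiated twice under the integral.

**Lemma 1.** (a) $\int_0^\infty\big(|J_X'|^2+\kappa(J_X,\dot c_w)\big)dt=\langle U_wX,X\rangle$. If $\langle U_wX,X\rangle=0$, then $J_X$ is parallel on $[0,\infty)$ and $\kappa(X,w)=0$.

(b) For each integer $N\ge1$ there is $C_N=C_N(M)$ with $\kappa(X,w)\le C_N\langle U_wX,X\rangle^{N/(N+1)}$ for all unit $X,w$ at a common point.

*Proof of (a).* Let $y=|J_X|^2$. The Jacobi equation gives $y''=2|J_X'|^2+2\kappa(J_X,\dot c_w)\ge0$, and $y'(0)=-2\langle U_wX,X\rangle$. Since $y$ is convex and bounded, $y'$ is nondecreasing and $\le0$; its limit cannot be negative because $y\ge0$. So $y'(t)\to0$, and integrating $y''$ over $[0,\infty)$ gives the formula. If the right side is $0$, the continuous nonnegative integrand vanishes identically; evaluate at $t=0$.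

*Proof of (b).* This converts the integral bound of (a) into a pointwise bound at $t=0$. Let $u=\langle U_wX,X\rangle$ and $g(t)=\kappa(J_X,\dot c_w)(t)\ge0$, so $g(0)=\kappa(X,w)$. If $u\ge1$, the claim follows from boundedness of $R$. If $u=0$, use (a). Let $0<u<1$. We have $|J_X(0)|=1$, $|J_X'(0)|\le b$, and $R$ and all its covariant derivatives are bounded because $M$ is compact. By the Jacobi equation all derivatives of $J_X$ are bounded on $[0,1]$, so $|g^{(N)}|\le A=A(M,N)$ there. By (a), $\int_0^1g\le u$. Let $P$ be the Taylor polynomial of $g$ at $0$ of degree $N-1$; then $|g-P|\le A\tau^N$ on $[0,\tau]$ for $\tau\le1$. All norms on polynomials of degree $\le N-1$ are equivalent, so with $C=C(N)$,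
$$g(0)=P(0)\le C\int_0^1|P(\tau s)|\,ds=\frac C\tau\int_0^\tau|P|\,dt\le C\Big(\frac u\tau+A\tau^N\Big).$$
Take $\tau=u^{1/(N+1)}$; both terms are then multiples of $u^{N/(N+1)}$. $\square$

For a probability measure $\nu$ on $\partial\tilde M$ and $y\in\tilde M$ define
$$H_{y,\nu}=\int v(y,\theta)v(y,\theta)^T\,d\nu(\theta),\qquad K_{y,\nu}=\int U_{v(y,\theta)}\,d\nu(\theta)=\mathrm{Hess}\,\mathcal B_\nu(y).$$
Note that $\operatorname{tr}H=1$.

**Lemma 2.** If $\{v(y,\theta):\theta\in\operatorname{supp}\nu\}$ spans $T_y\tilde M$, then $K_{y,\nu}>0$.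

*Proof.* Suppose $\langle KX,X\rangle=0$ with $X\ne0$. The integrand $\langle U_{v(y,\theta)}X,X\rangle$ is continuous and nonnegative, so it vanishes on $\operatorname{supp}\nu$. By Lemma 1(a), $\kappa(X,w)=0$ for all $w=v(y,\theta)$, $\theta\in\operatorname{supp}\nu$. The null set of the semidefinite form $\kappa(X,\cdot)$ is a linear subspace, and it contains a spanning set, so $\kappa(X,\cdot)=0$ and its trace $-\mathrm{Ric}(X,X)$ is $0$: contradiction. $\square$

If $\nu$ has full support, the vectors $v(y,\theta)$ fill the whole sphere, so $\mathrm{Hess}\,\mathcal B_\nu>0$ everywhere.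

## 4. The minimum of $\mathcal B_\nu$ is attained

**Lemma 3.** $h>0$.

*Proof.* If $\operatorname{tr}U_w=0$, then $U_w=0$ since $U_w\ge0$. Then $\kappa(\cdot,w)=0$ by Lemma 1(a), so $\mathrm{Ric}(w,w)=0$, a contradiction. So $\operatorname{tr}U>0$, and by continuity and compactness of $SM$, $\Delta B(\cdot,\theta)=\operatorname{tr}U\ge c>0$. Since $|\nabla B|=1$, the divergence theorem gives
$$c\,\mathrm{Vol}\,B(p,R)\le\mathrm{Area}\,\partial B(p,R)=\frac d{dR}\mathrm{Vol}\,B(p,R),$$
and hence $h\ge c$. $\square$

**Lemma 4.** For $\nu=\sum_ia_i^2\nu_{x_i}$ with $\sum a_i^2=1$, $\mathcal B_\nu$ attains its minimum.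

The danger is a ray along which $\mathcal B_\nu$ stays bounded above. We show that the conformal density forbids this.

*Proof.* **Step 1: a ray.** Suppose the minimum is not attained. The closed set $\{\mathcal B_\nu\le\mathcal B_\nu(p)=0\}$ is then not compact, hence unbounded. By convexity $\mathcal B_\nu\le0$ on the segments from $p$ to points $q_i$ of this set with $d(p,q_i)\to\infty$, and a limit of such segments is a ray $c$ from $p$ with $\mathcal B_\nu(c(t))\le0$ for all $t\ge0$.

**Step 2: asymptotic slopes.** By convexity and $B(p,\theta)=0$, the quotient $B(c(t),\theta)/t\in[-1,1]$ is nondecreasing in $t$. Let $s(\theta)=\sup_{t>0}B(c(t),\theta)/t$ be its limit. We bound the measure of negative slopes. The function $x\mapsto\|\mu_x\|=\int e^{-hB(x,\theta)}d\mu_p$ is continuous and $\Gamma$-invariant, hence bounded by some $C$. Since $B(c(t),\theta)\le ts(\theta)$,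
$$\int e^{-hts(\theta)}d\mu_p\le\int e^{-hB(c(t),\theta)}d\mu_p=\|\mu_{c(t)}\|\le C\qquad\text{for all }t>0.$$
Hence $\mu_p\{s\le-\epsilon\}\le Ce^{-ht\epsilon}$ for all $t,\epsilon>0$. As $h>0$, letting $t\to\infty$ gives $\mu_p\{s<0\}=0$.

**Step 3: contradiction.** The measures $\nu$ and $\mu_p$ are mutually absolutely continuous, so $s\ge0$ $\nu$-a.e. By dominated convergence $\int s\,d\nu=\lim_t\mathcal B_\nu(c(t))/t\le0$. So $s=0$ $\nu$-a.e. As a supremum of continuous functions $s$ is lower semicontinuous, so $\{s\le0\}$ is closed. It has full measure, so by full support $s\le0$ everywhere. But extend $c$ to a line and take $\theta=c(-\infty)$: then $B(c(t),\theta)=t$ and $s(\theta)=1$, a contradiction. $\square$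

## 5. Equivariance, homotopy and smoothness: Theorem A

**Step 1 (condition (1)).** Since $\|\mu_{\gamma x}\|=\|\mu_x\|$, we have $\gamma_*\nu_x=\nu_{\gamma x}$. As differences of Busemann functions do not depend on the basepoint,
$$B(\gamma y,\gamma\theta)=B(\gamma y,\gamma\theta)-B(p,\gamma\theta)=B(y,\theta)-B(\gamma^{-1}p,\theta).$$
Integrating, $\mathcal B_{\gamma_*\nu}(\gamma y)=\mathcal B_\nu(y)+\text{const}$, so $\operatorname{bar}(\gamma_*\nu)=\gamma\operatorname{bar}(\nu)$ and $st_k(\gamma f)=\gamma\,st_k(f)$. On the face $\{a_i=0\}$ the $i$-th vertex drops out of $\sum_ja_j^2\nu_{x_j}$, so the restriction of $st_k(f)$ to this face is $st_{k-1}$ of the restriction of $f$. Hence $st_*$ commutes with $\partial$. (That $st_k(f)$ is continuous, so that it is a singular simplex, follows from Step 2.)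

**Step 2 (condition (3), for all $k$).** We show that $st_k(f)$ is the restriction of a $C^1$ map on the whole sphere $S^k$. For $a\in S^k$, $\nu_a=\sum a_i^2\nu_{x_i}$ is a probability measure of full support, and $\operatorname{bar}(\nu_a)$ exists by Lemma 4. Fix $a_0$ and a chart of $\tilde M$ around $\operatorname{bar}(\nu_{a_0})$, and put
$$\Phi_j(a,y)=\sum_ia_i^2\int\partial_jB(y,\theta)\,d\nu_{x_i}(\theta).$$
Since $\partial_jB$ and its first $y$-derivatives are jointly continuous and $\partial\tilde M$ is compact, $\Phi$ is $C^1$. At a zero of $\Phi$, $y$ is a critical point of $\mathcal B_{\nu_a}$, and there the matrix of second partial derivatives $\partial_y\Phi$ represents the Hessian form of $K_{y,\nu_a}$, which is invertible by Lemma 2. The implicit function theorem gives a local $C^1$ solution $y(a)$ through $\operatorname{bar}(\nu_{a_0})$. Each $y(a)$ is a critical point of a strictly convex function, so $y(a)=\operatorname{bar}(\nu_a)$.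

**Step 3 (condition (2)).** The homotopy runs along geodesics. Let $\mathcal H_f(a,t)$ be the point dividing the geodesic from $f(a)$ to $st_k(f)(a)$ in ratio $t$, so that $\mathcal H_f(\cdot,0)=f$ and $\mathcal H_f(\cdot,1)=st_k(f)$. Geodesics in $\tilde M$ are unique and depend continuously on their endpoints, so $\mathcal H_f$ is continuous. By Step 1, $\mathcal H_{\gamma f}=\gamma\mathcal H_f$, and $\mathcal H_f\circ(\iota\times\mathrm{id})=\mathcal H_{f\circ\iota}$ for every face inclusion $\iota$. Identify $\Delta^k_s$ with the standard simplex $\Delta^k$ by $a_i\mapsto a_i^2$, a homeomorphism that respects faces and the order of vertices. In $\Delta^k\times[0,1]$ let $v_i=(e_i,0)$, $w_i=(e_i,1)$, and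
$$P(f)=\sum_{i=1}^{k+1}(-1)^{i-1}\mathcal H_f\big|_{[v_1,\dots,v_i,w_i,\dots,w_{k+1}]},$$
the affine simplices being parametrized affinely by $\Delta^{k+1}$. We compute $\partial P(f)$, writing $[\dots]$ for $\mathcal H_f|_{[\dots]}$. Omitting $v_j$ has sign $(-1)^{j-1}$; omitting $w_j$, which stands in position $j+1$, has sign $(-1)^j$. So
$$\partial P(f)=\sum_{j\le i}(-1)^{i+j}[v_1,..,\hat v_j,..,v_i,w_i,..,w_{k+1}]-\sum_{j\ge i}(-1)^{i+j}[v_1,..,v_i,w_i,..,\hat w_j,..,w_{k+1}].$$
The terms with $i=j$ are $[v_1,..,v_{i-1},w_i,..,w_{k+1}]-[v_1,..,v_i,w_{i+1},..,w_{k+1}]$ and telescope to $[w_1,..,w_{k+1}]-[v_1,..,v_{k+1}]=st_k(f)-f$. Next, $P(\partial f)=\sum_j(-1)^{j-1}P(f\circ\iota_j)$, and by face compatibility $P(f\circ\iota_j)$ is the sum of $(-1)^{i-1}[v_1,..,v_i,w_i,..,\hat w_j,..]$ over $i<j$ and of $(-1)^{i-2}[v_1,..,\hat v_j,..,v_i,w_i,..]$ over $i>j$ (the vertex $i>j$ has position $i-1$ in the face). Comparing signs, the terms of $\partial P(f)$ with $i\ne j$ sum to $-P(\partial f)$. So $\partial P+P\partial=st_*-\mathrm{id}$, and $P$ is $\Gamma$-equivariant. With Lemma 4,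 Theorem A is proved. $\square$

## 6. A formula for the Jacobian, and hyperbolic space by hand

We want the Jacobian of $st_n(f)$ at $a$ in terms of directions seen from the image point. Let $y=st_n(f)(a)$, $\nu=\nu_a=\sum a_i^2\nu_{x_i}$, and $m_i=\int v(y,\theta)\,d\nu_{x_i}(\theta)$. The point $y$ is characterized by $\sum a_i^2m_i=0$, since the left side is $-\nabla\mathcal B_\nu(y)$. Differentiate along $u\in T_aS^n=a^\perp$: the weights contribute $\sum2a_iu_im_i$, and the motion of $y$ contributes $-K_{y,\nu}\,Dst_n(f)(u)$. Hence
$$K_{y,\nu}\,Dst_n(f)(u)=A(u),\qquad A(u)=\sum_i2a_iu_im_i.$$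
View $A$ as a linear map $\mathbb R^{n+1}\to T_y\tilde M$. It kills $a$, because $A(a)=2\sum a_i^2m_i=0$. So $AA^T$ equals the same product for $A|_{a^\perp}$, and $|\det(A|_{a^\perp})|=\sqrt{\det AA^T}$ with $AA^T=4\sum a_i^2m_im_i^T$. Therefore
$$|\mathrm{Jac}\,st_n(f)(a)|=\frac{2^n\sqrt{\det\sum_ia_i^2m_im_i^T}}{\det K_{y,\nu}}\le\frac{2^n\sqrt{\det H_{y,\nu}}}{\det K_{y,\nu}}.\tag{6.1}$$
The inequality holds because $m_im_i^T\le\int v(y,\theta)v(y,\theta)^Td\nu_{x_i}$ by Cauchy–Schwarz, and $\det$ is monotone on positive semidefinite matrices.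

Now try constant curvature $-1$. There $U_w=I-ww^T$, so $K=I-H$. If $H$ has eigenvalues $\lambda_1,\dots,\lambda_n$ (nonnegative, sum $1$), the right side of (6.1) is $2^n\Theta(\lambda)$ with
$$\Theta(\lambda)=\prod_{i=1}^n\lambda_i^{1/2}(1-\lambda_i)^{-1}.\tag{6.2}$$
For $n=2$ the eigenvalues are $\lambda,1-\lambda$, and $\Theta=1/\sqrt{\lambda(1-\lambda)}$, which blows up as $\lambda\to1$: when nearly all directions are close to one line, $\det H$ and $\det K$ both tend to $0$, and $\det K$ wins. For $n=3$ with eigenvalues $(1-\sigma,\sigma/2,\sigma/2)$ we get $\Theta=\sqrt{1-\sigma}\,\frac{\sigma/2}{\sigma(1-\sigma/2)^2}$, which stays bounded as $\sigma\to0$. The boundary between the two behaviors is already visible. But the blow-up for $n=2$ is so far only a blow-up of an upper bound: it says nothing about $\mathrm{Jac}$ unless the $m_i$ can be made nearly unit vectors.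

## 7. Uniformly positive Hessians: the bound in Theorem D

The sensible first approach is to compare a general $\tilde M$ with hyperbolic space, by an inequality $K\ge c(I-H)$.

**Step 1: $U_w\ge c(I-ww^T)$ for some $c>0$ and all $w$, if no geodesic carries a nonzero perpendicular parallel Jacobi field.** Since $U_w\ge0$ and $U_ww=0$, it suffices to bound $\langle U_wX,X\rangle$ below for unit $X\perp w$. The set of such pairs is compact modulo $\Gamma$ and $U$ is continuous, so it suffices that $\langle U_wX,X\rangle\neq0$ there. If it is $0$, then by Lemma 1(a) $J_X$ is a parallel Jacobi field on $[0,\infty)$, of norm $1$ and perpendicular to $c_w$. Choose $t_i\to\infty$ and $g_i\in\Gamma$ such that $g_i\dot c_w(t_i)$ and $g_iJ_X(t_i)$ converge. The translated fields are parallel Jacobi on $[-t_i,\infty)$, so the limit is a geodesic with a nonzero perpendicular parallel Jacobi field on all of $\mathbb R$: contradiction.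

**Step 2: the bound for $n\ge3$.** Integrating Step 1, $K\ge c(I-H)$. Let $\lambda_1\ge\dots\ge\lambda_n$ be the eigenvalues of $H$ and $\sigma=1-\lambda_1=\sum_{i\ge2}\lambda_i$. If $\sigma=0$, then $v(y,\theta)$ lies on one line for $\nu$-a.e. $\theta$, which full support excludes; so $\sigma>0$. For $i\ge2$ we have $\lambda_i\le\sigma$, and $\lambda_i\le\frac12$ because $\lambda_i\le\lambda_1$ and $\lambda_1+\lambda_i\le1$. Hence
$$\frac{\sqrt{\det H}}{\det K}\le c^{-n}\Theta(\lambda)\le c^{-n}\,\frac{\sigma^{(n-1)/2}}{\sigma\,2^{-(n-1)}}=2^{n-1}c^{-n}\sigma^{(n-3)/2}\le2^{n-1}c^{-n}\tag{7.1}$$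
since $n\ge3$ and $\sigma\le1$. By (6.1), (4) holds with $L=2^{2n-1}c^{-n}$. This is the first assertion of Theorem D.

The approach stops at two exact points. If $n=2$, the exponent $(n-3)/2$ in (7.1) is negative. If some geodesic $c$ carries a unit perpendicular parallel Jacobi field $E$, then with $v=\dot c(0)$, $e=E(0)$ we have $J_e=E$ on $[0,\infty)$, so $U_ve=0$, while $(I-vv^T)e=e$: no constant $c>0$ exists in Step 1. Sections 9–13 turn the first point, and many instances of the second, into proofs of failure. Section 14 saves (4) in other instances of the second.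

## 8. The sharp constant: maximizing $\Theta$

**Claim.** For $n\ge3$, $\Theta(\lambda)\le(\sqrt n/(n-1))^n$ on $\{\lambda_i\ge0,\sum\lambda_i=1\}$ minus the vertices.

If $\sec\le-1$, then $c=1$ is allowed in Step 1 of Section 7, so $\sqrt{\det H}/\det K\le\Theta(\lambda)$. With (6.1) the claim gives $|\mathrm{Jac}|\le\big(\frac{2\sqrt n}{n-1}\big)^n$, the second assertion of Theorem D.

**Step 1: the maximum is attained in the interior.** On the boundary off the vertices some $\lambda_i=0$ and no $\lambda_j=1$, so $\Theta=0$. Near a vertex, say $\lambda_1\to1$: for $n\ge4$, (7.1) gives $\Theta\le2^{n-1}\sigma^{(n-3)/2}\to0$. For $n=3$, $\sqrt{\lambda_2\lambda_3}\le\sigma/2$ and $(1-\lambda_2)(1-\lambda_3)\ge1-\sigma$, so $\Theta\le\frac{\sigma/2}{\sigma(1-\sigma)}\to\frac12$, which is less than $\Theta(\frac13,\frac13,\frac13)=(\sqrt3/2)^3\approx0.65$. In all cases the supremum exceeds every limit value at the boundary.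

**Step 2: at most two distinct entries.** Let $g(\lambda)=\frac12\log\lambda-\log(1-\lambda)$, so $\log\Theta=\sum g(\lambda_i)$. Then
$$g''(\lambda)=-\frac1{2\lambda^2}+\frac1{(1-\lambda)^2},$$
negative for $\lambda<\sqrt2-1$ and positive for $\lambda>\sqrt2-1$. At a maximum at most one $\lambda_i$ exceeds $\sqrt2-1$: moving two such entries in opposite directions would have positive second derivative. The remaining entries lie in $(0,\sqrt2-1]$, where $g'$ is strictly decreasing. By Lagrange all $g'(\lambda_i)$ agree, so those entries are equal. Thus, up to order, $\lambda=(\beta,\alpha,\dots,\alpha)$ with $\alpha=\frac{1-\beta}{n-1}$.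

**Step 3: one variable.** Since $1-\alpha=\frac{n-2+\beta}{n-1}$, $\log\Theta=\phi(\beta)+\text{const}$ with
$$\phi(\beta)=\tfrac12\log\beta+\tfrac{n-3}2\log(1-\beta)-(n-1)\log(n-2+\beta).$$
Multiplying $\phi'(\beta)=0$ by $2\beta(1-\beta)(n-2+\beta)$ gives
$$(1-\beta)(n-2+\beta)-(n-3)\beta(n-2+\beta)-2(n-1)\beta(1-\beta)=0,$$
which expands to $n\beta^2-(n-1)^2\beta+(n-2)=(n\beta-1)(\beta-(n-2))=0$. As $n-2\ge1$, the only root in $(0,1)$ is $\beta=\frac1n$. So the maximum is $\Theta(\frac1n,\dots,\frac1n)=n^{-n/2}\big(\frac n{n-1}\big)^n=\big(\frac{\sqrt n}{n-1}\big)^n$. $\square$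

## 9. Concentrating the measures in rank one

To bound $\mathrm{Jac}$ from below we need equality in (6.1), approximately: each $\nu_{x_i}$ should be close to a point mass, so that $m_i$ is close to a unit vector. Moving vertices to infinity along rank one axes achieves this, and then *any* balanced set of $n+1$ directions can be realized.

Call an axial $\gamma\in\Gamma$ rank one if it has an axis carrying no nonzero perpendicular parallel Jacobi field; let $\gamma^\pm$ be the endpoints of that axis, with $\gamma$ translating towards $\gamma^+$. For closed $M$ with $\tilde M$ of rank one we recall two facts (Ballmann, *Axial isometries of manifolds of nonpositive curvature*, Math. Ann. 259 (1982); *Lectures on Spaces of Nonpositive Curvature*, Ch. III):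

* (R1) Unit vectors tangent to axes of rank one axial elements, in the translation direction, are dense in $S\tilde M$.
* (R2) If $\gamma$ is rank one axial, then $\gamma^k\theta\to\gamma^+$ as $k\to\infty$ for all $\theta\in\partial\tilde M\setminus\{\gamma^-\}$.

Two consequences of (R1). First, $w\mapsto c_w(\infty)$ is continuous and surjective onto $\partial\tilde M$, so the points $\gamma^+$ are dense in $\partial\tilde M$. Second, given $\theta\in\partial\tilde M$ and a nonempty open $O\subset\partial\tilde M$, there is a rank one axial $\gamma$ with $\gamma^+\in O$ and $\gamma^-\ne\theta$. Indeed, $\{w:c_w(\infty)\in O,\ c_w(-\infty)\ne\theta\}$ is open. It is nonempty because, for fixed $x$, the set $\{w\in S_x\tilde M:c_w(\infty)\in O\}$ is a nonempty open subset of a sphere of dimension $n-1\ge1$, hence infinite, while $c_w(-\infty)=\theta$ for only one $w\in S_x\tilde M$. Apply (R1).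

**Lemma 5.** Let $\tilde M$ have rank one. For every $\xi\in\partial\tilde M$ there are $x_k\in\tilde M$ with $\nu_{x_k}\to\delta_\xi$ weakly.

*Proof.* Let $\gamma$ be rank one axial with translation length $\ell>0$ and $q$ on its axis. First we show that $\mu_q$ has no atom at the one bad point $\gamma^-$. As $\gamma$ fixes $\gamma^-$ and $B(\gamma q,\gamma^-)-B(q,\gamma^-)=\ell$,
$$\mu_q(\{\gamma^-\})=\gamma_*\mu_q(\{\gamma^-\})=\mu_{\gamma q}(\{\gamma^-\})=e^{-h\ell}\mu_q(\{\gamma^-\}),$$
so $\mu_q(\{\gamma^-\})=0$ because $h>0$. For continuous $\varphi$, (R2) and dominated convergence give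
$$\int\varphi\,d\nu_{\gamma^kq}=\int\varphi(\gamma^k\theta)\,d\nu_q(\theta)\to\varphi(\gamma^+).$$
So $\delta_{\gamma^+}$ lies in the weak closure of $\{\nu_x\}$. The set of $\xi$ with $\delta_\xi$ in this closure is closed, and the points $\gamma^+$ are dense, so it is all of $\partial\tilde M$. The weak topology on probability measures on $\partial\tilde M$ is metrizable, so sequences suffice. $\square$

**Proposition 6.** Let $\tilde M$ have rank one, $x\in\tilde M$, and let $w_0,\dots,w_n\in S_x\tilde M$ span $T_x\tilde M$, with weights $q_i>0$, $\sum q_i=1$, $\sum q_iw_i=0$. Put $H=\sum q_iw_iw_i^T$ and $K=\sum q_iU_{w_i}$. Then $K>0$ and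
$$\sup_{f,\delta}|\mathrm{Jac}\,st_n(f)(\delta)|\ge\frac{2^n\sqrt{\det H}}{\det K}.$$

*Proof.* Let $\xi_i=c_{w_i}(\infty)$. Lemma 2 for $\sum q_i\delta_{\xi_i}$ gives $K>0$. By Lemma 5 choose $x_i^k$ with $\nu_{x_i^k}\to\delta_{\xi_i}$ as $k\to\infty$.

**Step 1: the barycenters converge to $x$.** Let
$$\Psi_k(y)=\sum q_i\int\big(B(y,\theta)-B(x,\theta)\big)d\nu_{x_i^k},\qquad\Psi_\infty(y)=\sum q_i\big(B(y,\xi_i)-B(x,\xi_i)\big).$$
Work in a chart around $x$. For $y$ in a compact ball, $B(y,\cdot)-B(x,\cdot)$ and its first and second $y$-derivatives run through compact families in $C(\partial\tilde M)$, by joint continuity. Weak convergence is uniform on compact families (use a finite $\epsilon$-net), so $\Psi_k\to\Psi_\infty$ in $C^2$ on the ball. Now $\nabla\Psi_\infty(x)=-\sum q_iw_i=0$ and $\mathrm{Hess}\,\Psi_\infty(x)=K>0$, so for small $r$, $\Psi_\infty>\Psi_\infty(x)$ on $\partial B(x,r)$. For large $k$ the minimum of $\Psi_k$ over $\bar B(x,r)$ is then interior, hence global by convexity, so it is attained at $y_k=\operatorname{bar}(\sum q_i\nu_{x_i^k})$. As $r$ is arbitrarily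 small, $y_k\to x$.

**Step 2: the Jacobians converge.** Let $f_k$ be any singular $n$-simplex with vertices $x_i^k$ and let $a_i=\sqrt{q_i}$, so $st_n(f_k)(a)=y_k$. In (6.1), again by uniformity, $m_i^k=\int v(y_k,\theta)\,d\nu_{x_i^k}\to v(x,\xi_i)=w_i$ and $K_{y_k}\to K$. So $|\mathrm{Jac}\,st_n(f_k)(a)|\to2^n\sqrt{\det H}/\det K$. $\square$

*Equality for constant curvature $-1$.* No geodesic carries a nonzero perpendicular parallel Jacobi field, so $\tilde M$ has rank one. Take for $w_i$ the vertices of a regular simplex in $S_x\tilde M$ and $q_i=\frac1{n+1}$. Then $H=\frac1nI$ and $K=I-H=\frac{n-1}nI$, so Proposition 6 gives $\sup|\mathrm{Jac}|\ge2^nn^{-n/2}\big(\frac n{n-1}\big)^n=\big(\frac{2\sqrt n}{n-1}\big)^n$ for $n\ge3$. With Section 8 this is equality, and Theorem D is proved. $\square$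

From here on, failure of (4) is a problem in linear algebra: find balanced spanning directions with $\sqrt{\det H}\gg\det K$. We use Fischer's inequality: for a positive semidefinite matrix, the determinant is at most the product of the determinants of its compressions to a subspace and to the orthogonal complement. Iterated, it gives Hadamard's inequality $\det K\le\prod\langle Ke_i,e_i\rangle$ in an orthonormal basis.

## 10. Surfaces: Theorem B

For $n=2$ the Ricci condition says that the curvature is negative, so $\tilde M$ has rank one. Section 6 tells us what to do: push all directions towards one line. Fix orthonormal $e_1,e_2$ at $x$ and small $s>0$, and let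
$$w_0=e_1,\quad w_{1,2}=-\cos s\,e_1\pm\sin s\,e_2,\qquad q_0=\frac{\cos s}{1+\cos s},\quad q_1=q_2=\frac1{2(1+\cos s)}.$$
The weights sum to $1$, the vectors span, and $\sum q_iw_i=0$. The matrix $H$ is diagonal, with entries $q_0+(1-q_0)\cos^2s\ge\cos^2s$ and $(1-q_0)\sin^2s\ge\frac12\sin^2s$. In dimension 2, $U_w=u(w)(I-ww^T)$ with $0\le u\le b$. So $\langle U_{w_0}e_1,e_1\rangle=0$ and $\langle U_{w_{1,2}}e_1,e_1\rangle\le b\sin^2s$, whence $\langle Ke_1,e_1\rangle\le b\sin^2s$; also $\langle Ke_2,e_2\rangle\le b$. By Hadamard, $\det K\le b^2\sin^2s$, and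
$$\frac{\sqrt{\det H}}{\det K}\ge\frac{\cos s\sin s/\sqrt2}{b^2\sin^2s}=\frac{\cos s}{\sqrt2\,b^2\sin s}\longrightarrow\infty\qquad(s\to0).$$
Proposition 6 shows that (4) fails. $\square$

## 11. Directions along a flat: the criterion in Theorem C

Let $x$ lie in the flat $F\cong\mathbb R^m$ and $V=T_xF$.

**Step 1: $U_w$ vanishes on $V$ for $w\in V$.** For unit $w\in V$ the ray $c_w$ lies in $F$. The distance of $\tilde M$ restricts to the Euclidean distance on $F$, so $B(\cdot,c_w(\infty))|_F$ is, up to a constant, a Euclidean Busemann function, hence affine. Since $F$ is totally geodesic, geodesics of $F$ are geodesics of $\tilde M$, so $\langle U_wX,X\rangle=0$ for $X\in V$.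

So $K$ is small on $V$ when most of the weight sits on directions in $V$. But a few directions must leave $V$, or the vectors do not span. The tempting arrangement is: a regular simplex of directions in $V$ with total weight $1-\varepsilon$, and a regular simplex in $V^\perp$ with total weight $\varepsilon$. It uses $(m+1)+(n-m+1)=n+2$ vectors, one more than an $n$-simplex has vertices. The remedy is to use only $m$ directions in $V$, a simplex in a hyperplane $G$ of $V$, tilted slightly, and to let the vectors leaving $V$ balance the tilt.

**Step 2: the configuration.** As $\mathrm{Ric}<0$, $m\le n-1$ (if $m=n$ then $\tilde M$ is flat). So $3m\ge n+2\ge m+3$, and $m\ge2$. Let $\mathsf g\in V$ be a unit vector and $G=\mathsf g^\perp\cap V\cong\mathbb R^{m-1}$. Let $z_1,\dots,z_m$ be the vertices of a regular simplex in the unit sphere of $G$, and $y_0,\dots,y_{n-m}$ those of one in the unit sphere of $V^\perp\cong\mathbb R^{n-m}$. For small $\varepsilon>0$ choose $\tau$ with $\sin\tau=\frac\varepsilon{\sqrt2(1-\varepsilon)}$, $\cos\tau>0$, and put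
$$w_i=\cos\tau\,z_i+\sin\tau\,\mathsf g\ \text{ with weight }\tfrac{1-\varepsilon}m,\qquad u_j=\tfrac1{\sqrt2}(-\mathsf g+y_j)\ \text{ with weight }\tfrac\varepsilon{n-m+1}.$$
These are $m+(n-m+1)=n+1$ unit vectors of total weight $1$. They are balanced: the $G$ and $V^\perp$ components sum to $0$, and the $\mathsf g$ component is $(1-\varepsilon)\sin\tau-\varepsilon/\sqrt2=0$.

**Step 3: $\det H$ from below.** Since $\sum z_i=0$, $\sum y_j=0$, $\frac1m\sum z_iz_i^T=\frac1{m-1}I_G$ and $\frac1{n-m+1}\sum y_jy_j^T=\frac1{n-m}I_{V^\perp}$,
$$H=\tfrac{(1-\varepsilon)\cos^2\tau}{m-1}I_G\ \oplus\ \big((1-\varepsilon)\sin^2\tau+\tfrac\varepsilon2\big)\mathsf g\mathsf g^T\ \oplus\ \tfrac\varepsilon{2(n-m)}I_{V^\perp}.$$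
So $H>0$, the vectors span, and $\sqrt{\det H}\ge c\,\varepsilon^{(n-m+1)/2}$ with $c>0$ independent of $\varepsilon$.

**Step 4: $\det K$ from above.** By Step 1 only the $u_j$ contribute to the quadratic form of $K$ on $V$, so its compression to $V$ is $\le\varepsilon bI_V$. By Fischer's inequality $\det K\le(\varepsilon b)^mb^{n-m}$. Hence, with $c'>0$,
$$\frac{\sqrt{\det H}}{\det K}\ge c'\varepsilon^{(n+1-3m)/2}\longrightarrow\infty\qquad(\varepsilon\to0),$$
since $3m\ge n+2$. By Proposition 6, (4) fails. This proves the first part of Theorem C.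

## 12. Doubled cusps: examples in every dimension $n\ge3$

To complete Theorem C we need manifolds in the setting, including the standing assumption on the measures.

**Lemma 7.** If $\tilde M$ has rank one, then Patterson–Sullivan families exist, and each of them has full support.

*Proof.* **Existence.** Since $\Gamma$ is cocompact, the Poincaré series $\sum_\gamma e^{-sd(p,\gamma p)}$ has critical exponent $h$. By Patterson's lemma there is a nondecreasing $\rho:[0,\infty)\to[1,\infty)$ such that $Q(s)=\sum_\gamma\rho(d(p,\gamma p))e^{-sd(p,\gamma p)}$ converges for $s>h$ and diverges for $s=h$, and $\rho(r+r')/\rho(r)\to1$ as $r\to\infty$, uniformly for $r'$ in bounded sets. Put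
$$\mu_{x,s}=Q(s)^{-1}\sum_\gamma\rho(d(x,\gamma p))e^{-sd(x,\gamma p)}\delta_{\gamma p},$$
so $\alpha_*\mu_{x,s}=\mu_{\alpha x,s}$ for $\alpha\in\Gamma$. Choose $s_i\downarrow h$ such that $\mu_{p,s_i}$ converges weakly to some $\mu_p$ on the compact space $\tilde M\cup\partial\tilde M$. As $Q(s_i)\to\infty$, the mass of every compact subset of $\tilde M$ tends to $0$, so $\mu_p$ is a probability measure on $\partial\tilde M$.

Now fix $x$. The function $\beta(z)=d(x,z)-d(p,z)$ satisfies $|\beta|\le d(x,p)$ and extends continuously to $\partial\tilde M$ by $B(x,\cdot)$. At $z=\gamma p$ the density of $\mu_{x,s_i}$ with respect to $\mu_{p,s_i}$ is $\frac{\rho(d(x,z))}{\rho(d(p,z))}e^{-s_i\beta(z)}$. The first factor is bounded, and it is uniformly close to $1$ outside a large compact set, whose mass tends to $0$; the second factor converges uniformly to $e^{-h\beta(z)}$. Hence for continuous $\varphi$, $\int\varphi\,d\mu_{x,s_i}\to\int\varphi\,e^{-hB(x,\cdot)}d\mu_p$, that is, $\mu_{x,s_i}\to\mu_x:=e^{-hB(x,\cdot)}\mu_p$ for every $x$. The density formula is immediate, and equivariance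 passes to the limit.

**Full support.** By the density formula all $\mu_x$ have the same support $S\ne\emptyset$; it is closed, and $\Gamma$-invariant by equivariance. Let $\theta\in S$ and let $O\subset\partial\tilde M$ be open and nonempty. By Section 9 there is a rank one axial $\gamma$ with $\gamma^+\in O$, $\gamma^-\ne\theta$. By (R2), $\gamma^k\theta\to\gamma^+$, so $S\cap O\ne\emptyset$. Hence $S=\partial\tilde M$. $\square$

**Step 1: the pieces.** Let $N$ be a noncompact finite-volume orientable hyperbolic $n$-manifold (for example from a torsion-free finite-index subgroup of $SO(n,1;\mathbb Z)$, passing to an orientable cover). It has disjoint cusp ends $C\times(-\infty,0]$ with metric $dt^2+e^{2t}g_C$, where $(C,g_C)$ is closed and flat. We want to cut each cusp at a totally geodesic copy of $C$ without creating positive curvature.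

**Step 2: the warping function.** Let $\chi$ be a smooth cutoff, $0\le\chi\le1$, $\chi=1$ on $[-1,\infty)$, $\chi=0$ on $(-\infty,-2]$, and $\psi=\chi e^t+(1-\chi)e^{-1}$. Then $\psi>0$ is smooth, $\psi=e^t$ for $t\ge-1$, $e^t\le\psi\le e^{-1}$ for $t\le-1$, and $\psi=e^{-1}$ for $t\le-2$. Let $f''=\psi$ with $f=e^t$ for $t\ge-1$.

* Since $\psi'(-1)=e^{-1}>0$, $\psi<e^{-1}$ just to the left of $-1$. So $\int_{-2}^{-1}\psi<e^{-1}=f'(-1)$ and $f'(-2)>0$. On $(-\infty,-2]$ the slope of $f'$ is the constant $e^{-1}$, so $f'$ has a unique zero $-T<-2$, and $f'>0$ on $(-T,0]$.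
* On $[-T,-1]$, $\psi\ge e^t$ gives $f'(t)=e^{-1}-\int_t^{-1}\psi\le e^t$, hence $f(t)\ge e^{-1}-\int_t^{-1}e^s\,ds=e^t>0$.
* Near $-T$, $f$ is quadratic with $f'(-T)=0$, so its even reflection at $-T$ is smooth.

**Step 3: the closed manifold.** Replace each cusp by $C\times[-T,0]$ with metric $dt^2+f^2g_C$, and let $M$ be the double along the boundary. It is smooth, closed, connected and orientable. On the modified part the curvature operator is diagonal with eigenvalues $-f''/f<0$ on $\partial_t\wedge e_i$ and $-(f'/f)^2\le0$ on $e_i\wedge e_j$. So $\sec\le0$, and $\mathrm{Ric}$ is diagonal with entries $-(n-1)f''/f<0$ and $-f''/f-(n-2)(f'/f)^2<0$. Elsewhere the metric is hyperbolic.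

**Step 4: the flat.** The hypersurface $\{t=-T\}$ is flat, and totally geodesic as a fixed set of the reflection. Its universal cover yields a totally geodesic isometric immersion $\mathbb R^{n-1}\to\tilde M$. Straight segments go to geodesic segments of the same length, and geodesic segments in the Hadamard manifold $\tilde M$ are minimizing, so the immersion preserves distances. It is an isometrically embedded totally geodesic flat with $m=n-1$.

**Step 5: rank one and the standing assumptions.** Take a geodesic $c$ through a point of the hyperbolic part. A nonzero perpendicular parallel Jacobi field $E$ along it would satisfy $\kappa(E,\dot c)\equiv0$, while at that point $\kappa(E,\dot c)=|E|^2\ne0$. So $\tilde M$ has rank one. Patterson–Sullivan families exist and have full support by Lemma 7, and minima exist by Lemma 4.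

For $m=n-1$, $3m\ge n+2$ means $2n\ge5$, true for $n\ge3$. So (4) fails for these $M$, and Theorem C is proved. With Theorem B, (4) fails for some $M$ in every dimension $n\ge2$. $\square$

## 13. Dimension three: Theorem E

"If" is Theorem D. For "only if", suppose that some geodesic $c$ carries a unit perpendicular parallel Jacobi field $E$. Section 11 does not apply directly: there need be no flat at hand, only an infinitesimal one along $c$. We know $U$ well only near $\pm\dot c(0)$, so we place all four directions there.

**Step 1: $\tilde M$ has rank one, so that Proposition 6 applies.** $\tilde M$ is de Rham irreducible, since in dimension 3 a splitting has a 1-dimensional factor, a direction with $\mathrm{Ric}=0$. If $\tilde M$ did not have rank one, then by rank rigidity (Ballmann; Burns–Spatzier) it would be an irreducible symmetric space, hence Einstein, hence (in dimension 3) of constant curvature. That curvature would be negative, and then the rank is one: contradiction.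

**Step 2: the configuration.** Put $x=c(0)$, $v=\dot c(0)$, $e_1=E(0)$, and complete to an orthonormal basis $v,e_1,e_2$ of $T_x\tilde M$. As $E$ is parallel and bounded on both half-lines, $U_ve_1=U_{-v}e_1=0$. Let
$$\omega(r)=\max\{\|U_we_1\|:w\in S_x\tilde M,\ \angle(w,v)\le r\text{ or }\angle(w,-v)\le r\}.$$
By continuity of $U$, $\omega(r)\to0$ as $r\to0$. For small $r>0$ take, each with weight $\frac14$,
$$w_{0,1}=\cos r\,v\pm\sin r\,e_1,\qquad w_{2,3}=-\cos r\,v\pm\sin r\,e_2.$$
They are balanced. $H$ is diagonal in the basis $v,e_1,e_2$ with entries $\cos^2r,\ \frac12\sin^2r,\ \frac12\sin^2r$. So the vectors span and $\sqrt{\det H}=\frac12\cos r\sin^2r$.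

**Step 3: $\det K$ from above.** All four vectors are within angle $r$ of $v$ or $-v$, so $\langle Ke_1,e_1\rangle\le\omega$; also $\langle Ke_2,e_2\rangle\le b$. In the direction $v$ we use $U_ww=0$. For $w=w_{0,1}$ it gives $U_wv=\mp\tan r\,U_we_1$, and applying this twice, by symmetry of $U_w$,
$$\langle U_wv,v\rangle=\mp\tan r\,\langle e_1,U_wv\rangle=\tan^2r\,\langle U_we_1,e_1\rangle\le\omega\tan^2r.$$
For $w=w_{2,3}$ the same computation gives $\langle U_wv,v\rangle=\tan^2r\,\langle U_we_2,e_2\rangle\le b\tan^2r$. Hence $\langle Kv,v\rangle\le\frac12(\omega+b)\tan^2r$, and by Hadamard $\det K\le\frac12(\omega+b)\,\omega\,b\tan^2r$. Since $K>0$ by Proposition 6, $\omega(r)>0$, and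
$$\frac{\sqrt{\det H}}{\det K}\ge\frac{\cos^3r}{b\,(b+\omega(r))\,\omega(r)}\longrightarrow\infty\qquad(r\to0).$$
By Proposition 6, (4) fails. $\square$

The powers of $r$ cancel exactly: $\sin^2r$ in the numerator against $\tan^2r$ in the denominator. This is the borderline exponent $(n-3)/2=0$ of (7.1), and so the extra factor $\omega\to0$ decides.

## 14. Small nullity: Theorem F

Here some geodesics may carry perpendicular parallel Jacobi fields, so $K\ge c(I-H)$ can fail. A different mechanism controls the quotient. If $K$ has a small eigenvalue with unit eigenvector $X$, then for most $\theta$ the number $\langle U_{v(y,\theta)}X,X\rangle$ is small, so by Lemma 1(b) $\kappa(X,v(y,\theta))$ is small, and $v(y,\theta)$ is nearly in the null space of $\kappa(X,\cdot)$, which has dimension at most $k$. Then $H$ is small in at least $n-k$ directions, and $\det H$ pays for the small $\det K$.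

**Step 1: a uniform gap.** For unit $X$ the form $\kappa(X,\cdot)$ has null space $\{w:R(w,X)X=0\}$ of dimension $\le k$. So its $(k+1)$-th smallest eigenvalue is positive, and by compactness of $SM$ it is $\ge c$ for some $c>0$ independent of $X$. Let $\nu$ be a probability measure of full support, $y\in\tilde M$, $0<\delta=\delta_1\le\dots\le\delta_n$ the eigenvalues of $K=K_{y,\nu}$, and $H=H_{y,\nu}$. Fix $N=2k$.

**Step 2: there is $\delta_0\in(0,1)$, depending only on $M$, such that at most $k$ of the $\delta_i$ are $<\delta_0$.** Otherwise there are orthonormal $v_1,\dots,v_{k+1}$ with $\sum_i\langle Kv_i,v_i\rangle<(k+1)\delta_0$. This is an average over $\theta$, so for some $w=v(y,\theta)$ we have $\sum_i\langle U_wv_i,v_i\rangle<(k+1)\delta_0$. Each summand obeys the same bound, and Lemma 1(b) gives $\sum_i\kappa(v_i,w)\le(k+1)C_N\big((k+1)\delta_0\big)^{N/(N+1)}$. But by symmetry $\sum_i\kappa(v_i,w)=\sum_i\kappa(w,v_i)$ is the trace of the semidefinite form $\kappa(w,\cdot)$ on a $(k+1)$-dimensional subspace, hence at least the sum of its $k+1$ smallest eigenvalues, hence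 $\ge c$. This is a contradiction if $\delta_0$ is small enough.

**Step 3: $\det K$ from below.** If $\delta\ge\delta_0$, then, as $H\le I$, $\sqrt{\det H}/\det K\le\delta_0^{-n}$ and we are done. Let $\delta<\delta_0$. At most $k$ eigenvalues are below $\delta_0$, and each of them is at least $\delta$, so $\det K\ge\delta^k\delta_0^{n-k}$.

**Step 4: $\det H$ from above.** Let $X$ be a unit eigenvector of $K$ for $\delta$, and let $P$ be the orthogonal projection onto the span of eigenvectors for the $n-k$ largest eigenvalues of $\kappa(X,\cdot)$. By Step 1, $\kappa(X,w)\ge c|Pw|^2$. By Lemma 1(b), and by Jensen for the concave function $t\mapsto t^{N/(N+1)}$,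
$$\operatorname{tr}(PH)=\int|Pv(y,\theta)|^2d\nu\le\frac{C_N}c\int\langle U_{v(y,\theta)}X,X\rangle^{N/(N+1)}d\nu\le\frac{C_N}c\,\delta^{N/(N+1)},$$
because $\int\langle U_{v(y,\theta)}X,X\rangle\,d\nu=\langle KX,X\rangle=\delta$. The compression of $H$ to the image of $P$ has $n-k$ eigenvalues, each at most $\operatorname{tr}(PH)$; the compression to the complement is $\le I$. By Fischer's inequality $\det H\le\operatorname{tr}(PH)^{n-k}$.

**Step 5: the exponents.** As $n-k\ge2k+1$ and $N=2k$, $\frac{(n-k)N}{2(N+1)}\ge k$. Since $\delta<1$, $\sqrt{\det H}\le C\delta^k$ and $\sqrt{\det H}/\det K\le C\delta_0^{-(n-k)}$. All constants depend only on $M$, so (4) follows from (6.1). $\square$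

The choice of $N$ matters. The argument needs $\frac{(n-k)N}{2(N+1)}\ge k$, that is, $n\ge3k+\frac{2k}N$. With $N=1$ this would require $n\ge5k$; with $N=2k$ it is $n\ge3k+1$, and since $n$ is an integer and $2k/N>0$, a larger $N$ gains nothing more.

Finally, the comparison with Theorem C announced in Section 1. If $\tilde M$ contains a totally geodesic, isometrically embedded flat $\mathbb R^m$ with tangent space $V$ at a point, then for unit $v\in V$ and $w\in V$ Step 1 of Section 11 gives $\langle U_vw,w\rangle=0$. So $\kappa(w,v)=0$ by Lemma 1(a), and $R(w,v)v=0$. Hence $k\ge m$.
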